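
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}

\title{Absence of energy bursts and the strong global attractor for the dyadic Navier--Stokes model with weak dissipation}


\begin{abstract}
We consider the dyadic model of the Navier--Stokes equations with dissipation degree $\alpha\in(0,\frac12)$ and a time-independent forcing $g\in\ell^2$ with nonnegative components. In this range the nonlinear transfer of energy to high modes can be faster than the viscous damping, and a Leray--Hopf solution could conceivably lose a finite amount of energy in an instant. We prove that this never happens: every Leray--Hopf solution on $[T,\infty)$ is strongly continuous into $\ell^2$ on $(T,\infty)$. Consequently all complete trajectories are strongly continuous, and the weak global attractor is a strongly compact strong global attractor. This answers a question left open by Cheskidov. We also show that complete trajectories are nonnegative, with explicit positive lower bounds from the first forced mode on when $g\ne0$, and that time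 averages of $u_n^2$ are $O(\lambda^{-2n/3})$.
\end{abstract}

\section{The model and the question}\label{sec:intro}

Fix $\lambda>1$, $\nu>0$, a dissipation degree $0<\alpha<\frac12$, and a time-independent forcing $g=(g_n)_{n\ge1}\in\ell^2$ with $g_n\ge0$ for all $n$. The dyadic model of the Navier--Stokes equations (Katz--Pavlovi\'c) is the system
\begin{equation}\label{eq:model}
\frac{d}{dt}u_n+\nu\lambda^{2\alpha n}u_n-\lambda^{n}u_{n-1}^2+\lambda^{n+1}u_nu_{n+1}=g_n,\qquad n=1,2,\dots,\qquad u_0\equiv0 .
\end{equation}
The substitution $u\mapsto\lambda u$, $g\mapsto\lambda g$ replaces the coefficients $\lambda^n,\lambda^{n+1}$ of the nonlinear terms by $\lambda^{n-1},\lambda^{n}$, so the choice between these two normalizations is immaterial.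

\subsection{Energy that leaves through infinity}

One should think of $\frac12u_n^2$ as the energy carried at frequency $\lambda^n$. Write $e_n=\sum_{k\le n}u_k^2$. Multiplying the $k$th equation by $2u_k$ and summing over $k\le n$, the nonlinear terms telescope, and for $s\le t$
\begin{equation}\label{eq:balance}
e_n(t)-e_n(s)=2\int_s^t\Big[-\nu\sum_{k\le n}\lambda^{2\alpha k}u_k^2+\sum_{k\le n}g_ku_k-\lambda^{n+1}u_n^2u_{n+1}\Big]d\tau .
\end{equation}
Thus the nonlinearity only passes energy along the chain of modes, and $\lambda^{n+1}u_n^2u_{n+1}$ is the flux from mode $n$ to mode $n+1$. Whether total energy is conserved by the nonlinearity depends on whether this flux vanishes as $n\to\infty$, and it need not. For $\nu=0$ and $g=(c^2\lambda,0,0,\dots)$ with $c>0$, the sequence $u_n=c\lambda^{-n/3}$, $n\ge1$, is a stationary solution of \eqref{eq:model}: for $n\ge2$ both nonlinear terms have size $c^2\lambda^{(n+2)/3}$, and for $n=1$ the equation reads $\lambda^2u_1u_2=c^2\lambda$. Its flux equals $c^3\lambda^{2/3}$ for every $n$. The energy supplied by the force at rate $g_1u_1=c^3\lambda^{2/3}$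 disappears at infinite frequency.

Viscosity competes with this. Mode $n$ is damped at the rate $\nu\lambda^{2\alpha n}$, while the nonlinearity can act on it at a rate of order $\lambda^n|u|$. For $\alpha\ge\frac12$ the damping keeps up. For $\alpha<\frac12$ the nonlinear rate can dominate at high modes, and the question is \emph{how} energy could leave. In the inviscid example above it leaks steadily. Could it also leave in a burst, a positive amount at a single instant? A burst would be a discontinuity of $t\mapsto u(t)$ in $\ell^2$: the components are continuous, so strong continuity can fail at $t_0$ only if $|u(t)|^2$ does not converge to $|u(t_0)|^2$ as $t\to t_0$.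

\subsection{Solutions, trajectories, attractors}

Let $H=\ell^2$ with inner product $(u,v)=\sum_nu_nv_n$ and norm $|u|$, and let $V$ be the space of $u$ with $\|u\|^2=\sum_n\lambda^{2\alpha n}u_n^2<\infty$. A \emph{weak solution} on $[T,\infty)$ is a map $u\in L^\infty_{\rm loc}([T,\infty);H)$ whose components are differentiable and satisfy \eqref{eq:model}. A \emph{Leray--Hopf solution} on $[T,\infty)$ is a weak solution with $u\in L^2_{\rm loc}([T,\infty);V)$ satisfying the energy inequality
\begin{equation}\label{eq:EI}
|u(t)|^2+2\nu\int_{t_0}^t\|u\|^2\,d\tau\le|u(t_0)|^2+2\int_{t_0}^t(g,u)\,d\tau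
\end{equation}
for almost all $t_0\ge T$ and all $t\ge t_0$. We call the times $t_0$ for which \eqref{eq:EI} holds for all $t\ge t_0$ \emph{admissible}.

Since $\|u\|^2\ge\lambda^{2\alpha}|u|^2$, inequality \eqref{eq:EI} shows that for any $R>|g|/(\nu\lambda^{2\alpha})$ the closed ball $X=\{u\in H:|u|\le R\}$ is absorbing: every Leray--Hopf solution enters $X$ after some time and stays there. Fix such an $X$. The \emph{evolutionary system} $\mathcal E$ consists of all Leray--Hopf solutions with values in $X$. A \emph{complete trajectory} is a map $u:\mathbb R\to X$ whose restriction to every $[T,\infty)$ belongs to $\mathcal E$. For $t\ge0$ put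
\[
\mathcal R(t)=\{u(t):u\in\mathcal E\text{ on }[0,\infty)\}.
\]
On $X$ the weak topology is induced by the metric $d_{\rm w}(u,v)=\sum_n2^{-n}|u_n-v_n|$, and $d_{\rm w}(u,v)\le|u-v|$. A set $C\subset X$ \emph{attracts strongly} (respectively \emph{weakly}) if for every $\varepsilon>0$ there is $t_0$ such that $\mathcal R(t)$ lies in the $\varepsilon$-neighborhood of $C$ in $H$ (respectively for $d_{\rm w}$) for all $t\ge t_0$. The \emph{strong global attractor} $\mathcal A_{\rm s}$ is the minimal strongly closed, strongly attracting subset of $X$; the \emph{weak global attractor} $\mathcal A_{\rm w}$ is the minimal weakly closed, weakly attracting subset of $X$. The latter coincides with the set of values $u(0)$ of complete trajectories.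

For $\alpha\ge\frac12$ every initial datum in $H$ gives a regular global solution, unique among Leray--Hopf solutions; every Leray--Hopf solution satisfies the energy equality; and $\mathcal A_{\rm w}$ is a strongly compact strong global attractor. In general, for an evolutionary system satisfying the energy inequality, strong continuity of the complete trajectories implies asymptotic compactness, and hence that $\mathcal A_{\rm s}$ exists, is strongly compact, and equals $\mathcal A_{\rm w}$. Cheskidov \cite{Ch} left open whether, for $\alpha<\frac12$ and $g\ne0$, the complete trajectories are continuous and the strongly compact global attractor exists. The answer is yes.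

\subsection{Results}

\begin{theorem}\label{thm:cont}
Every Leray--Hopf solution $u$ on $[T,\infty)$, with no sign condition on $u$, is strongly continuous into $H$ on $(T,\infty)$ and satisfies the energy inequality \eqref{eq:EI} for all $T<t_0\le t$. In particular, every complete trajectory is strongly continuous on $\mathbb R$.
\end{theorem}

\begin{theorem}\label{thm:attr}
\begin{enumerate}
\item[(a)] For $0<a<b$ the set $\{u|_{[a,b]}:u\in\mathcal E\text{ on }[0,\infty)\}$ is compact in $C([a,b];H)$. In particular $\mathcal R(t)$ is strongly compact for every $t>0$.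
\item[(b)] The set $\mathcal A_{\rm w}=\{u(0):u\text{ a complete trajectory}\}$ is strongly compact and is the strong global attractor $\mathcal A_{\rm s}$.
\end{enumerate}
\end{theorem}

Theorems \ref{thm:cont} and \ref{thm:attr}(b) settle the question for every $\alpha\in(0,\frac12)$, $\lambda>1$, $\nu>0$ and every $g\in H$ with $g_n\ge0$. Two additional results describe the trajectories further.

\begin{theorem}\label{thm:pos}
Every complete trajectory satisfies $u_n(t)\ge0$ for all $n$ and $t$. If $g\ne0$ and $p=\min\{n:g_n>0\}$, then $u_n\equiv0$ for $n<p$, and $u_n(t)\ge c_n>0$ for all $t$ and all $n\ge p$, with $c_n$ depending only on $\lambda,\nu,\alpha,g,R,n$.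
\end{theorem}

\begin{theorem}\label{thm:decay}
For every Leray--Hopf solution on $[T,\infty)$ and all $T\le a<b<\infty$,
\[
\sup_n\lambda^{2n/3}\int_a^bu_n^2\,dt<\infty .
\]
\end{theorem}

The bound in Theorem \ref{thm:decay} corresponds to the amplitude $\lambda^{-n/3}$ of the constant-flux example above.

\medskip
\noindent\textbf{Where the hypotheses enter.} The main role of the sign condition $g_n\ge0$ is to make nonnegativity of a component persist in time (Lemma \ref{lem:sign}). This turns a bound on the signed flux, which could hide cancellation, into a bound on its absolute value (Lemma \ref{lem:flux}). The sign condition is also used to drop a forcing term in \eqref{eq:drive}, and throughout Section \ref{sec:pos}. The condition $\alpha<\frac12$ makes the viscous contribution of the high modes summable (Lemma \ref{lem:high}); at $\alpha=\frac12$ our bound for that contribution does not decay in $n$. The condition $\alpha>0$ is used only for compactness, in the proof of Lemma \ref{lem:limit}. The condition $g\ne0$ is used only in the second half of Theorem \ref{thm:pos}.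

\section{A burst that cannot happen}\label{sec:toy}

Before the general proof we examine the simplest candidate for a burst. A mode $n$ of amplitude of order one evolves on the time scale $\lambda^{-n}$. On that time scale viscosity contributes a relative change of order $\nu\lambda^{-(1-2\alpha)n}$, which is negligible for large $n$ because $\alpha<\frac12$. So drop viscosity and forcing, let $n$ range over all integers, and look for a pulse of fixed shape and finite energy that runs up the chain and reaches infinity at $t=0$:
\[
u_n(t)=\psi(\lambda^n|t|),\qquad t\le0,\quad n\in\mathbb Z,\qquad |\psi|\le R .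
\]
Then $\sum_n u_n(t)^2$ is unchanged when $t$ is replaced by $\lambda t$. Since $u_n(0)=\psi(0)$ for every $n$, square summability at $t=0$ forces $\psi(0)=0$, so all the energy would vanish at time $0$. With $s=\lambda^n|t|$ the equations become the single equation
\[
\psi'(s)=\lambda\,\psi(s)\psi(\lambda s)-\psi(s/\lambda)^2,\qquad s\ge0,\qquad \psi(0)=0 .
\]

\emph{There is no such pulse: $\psi\equiv0$.} Fix $S>0$ and put $\Psi(s)=\max_{[0,s]}|\psi|\le R$. Gronwall's inequality, started at the zero value $\psi(0)=0$, gives for $s\le S$
\[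
\Psi(s)\le e^{\lambda RS}\,s\,\Psi(s/\lambda)^2\le Bs\,\Psi(s/\lambda),\qquad B=Re^{\lambda RS}.
\]
Iterating, $\Psi(S)\le R\prod_{i=0}^{l-1}(BS\lambda^{-i})\to0$ as $l\to\infty$.

In words: at a fixed time before $t=0$, mode $n$ can only be fed by mode $n-1$. Measured on its own slower clock, mode $n-1$ is closer to its terminal value zero and has only a shorter time left, so it has less to give; and so on down the chain. Note that the argument runs \emph{backward} from the final time, at which we know that $u$ lies in $\ell^2$.

In the general problem three things change. Solutions are not self-similar, so the bounds hold only in the limit of high modes. Terminal values are not zero but merely square summable. Finally, and most importantly, the backward argument controls mode $n$ only for a bounded number $K$ of its own time units $\lambda^{-n}$ before $t_0$; energy could sit in modes so high that $\lambda^n(t_0-t)\gg1$. A second mechanism is needed for these: on a window containing many of its time units, a mode must pass on whatever it has, and the total flux is bounded. Section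 \ref{sec:cont} combines the two on the window $[t_0-K\lambda^{-m},t_0]$. Modes $n<m$ are held by the backward argument, and modes $n\ge m$ are flushed.

\section{Signs and fluxes}\label{sec:prelim}

Let $u$ be a Leray--Hopf solution on $[T,\infty)$. Its components are differentiable, hence continuous, hence $C^1$ by \eqref{eq:model}. If $|u|\le L$ almost everywhere on a nondegenerate compact interval, then $e_n\le L^2$ almost everywhere there, hence everywhere by continuity, and so $|u|\le L$ everywhere there. Thus $|u|$ is bounded on compact intervals, $u$ is weakly continuous, and $|u(\cdot)|^2=\sup_ne_n$ is lower semicontinuous.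

\begin{lemma}\label{lem:sign}
If $u_n(s)\ge0$, then $u_n(t)\ge0$ for all $t\ge s$. Hence on any interval the set where $u_n<0$ is an initial (possibly empty) subinterval.
\end{lemma}

\begin{proof}
We have $u_n'=-\gamma u_n+h$ with the continuous functions $\gamma=\nu\lambda^{2\alpha n}+\lambda^{n+1}u_{n+1}$ and $h=\lambda^nu_{n-1}^2+g_n\ge0$. Variation of constants gives
\[
u_n(t)=e^{-\int_s^t\gamma}u_n(s)+\int_s^te^{-\int_r^t\gamma}h(r)\,dr\ge0. \qedhere
\]
\end{proof}

Fix now $[a,b]\subset[T,\infty)$ with $a<b$, and set
\[
M=\sup_{[a,b]}|u|,\qquad F=\tfrac12M^2+\nu\int_a^b\|u\|^2\,dt+|g|M(b-a)<\infty .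
\]

\begin{lemma}\label{lem:flux}
For all $n\ge1$, $\ \lambda^{n+1}\int_a^bu_n^2|u_{n+1}|\,dt\le2F$.
\end{lemma}

\begin{proof}
Let $[s,t]\subset[a,b]$. Solve \eqref{eq:balance} for the flux term. Since $|e_n(t)-e_n(s)|\le M^2$, $\sum_{k\le n}\lambda^{2\alpha k}u_k^2\le\|u\|^2$ and $|\sum_{k\le n}g_ku_k|\le|g|M$, we get $\big|\lambda^{n+1}\int_s^tu_n^2u_{n+1}\big|\le F$. By Lemma \ref{lem:sign}, $[a,b]$ splits into two (possibly degenerate) intervals, $u_{n+1}$ being negative inside the first and nonnegative inside the second. Add the two bounds.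
\end{proof}

The flux bound involves $u_n^2|u_{n+1}|$, which says nothing about $u_n$ when $u_{n+1}$ is small. But $u_{n+1}$ is driven by $\lambda^{n+1}u_n^2$, so the equation for $u_{n+1}$ itself limits how long $u_n^2$ can be large. Integrating that equation over $[c,d]\subset[a,b]$ and dropping $-\int_c^dg_{n+1}\le0$,
\begin{equation}\label{eq:drive}
\lambda^{n+1}\!\int_c^d u_n^2\le u_{n+1}(d)-u_{n+1}(c)+\lambda^{n+2}\!\int_c^d|u_{n+1}u_{n+2}|+\nu\lambda^{2\alpha(n+1)}\!\int_c^d|u_{n+1}| .
\end{equation}
The product term is controlled by Cauchy--Schwarz and Lemma \ref{lem:flux} with index $n+1$: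
\begin{equation}\label{eq:CS}
\int_c^d|u_{n+1}u_{n+2}|\le\Big(\int_c^du_{n+1}^2|u_{n+2}|\Big)^{1/2}\Big(\int_c^d|u_{n+2}|\Big)^{1/2}\le(2F\lambda^{-n-2})^{1/2}\Big(\int_c^d|u_{n+2}|\Big)^{1/2}.
\end{equation}

\begin{lemma}\label{lem:avg}
Let $I\subset[a,b]$ be an interval of length $\tau>0$ and $n\ge1$. Then
\[
\frac1\tau\int_Iu_n^2\,dt\le\frac{2M}{\lambda^{n+1}\tau}+\Big(\frac{2FM}{\lambda^n\tau}\Big)^{1/2}+\nu M\lambda^{-(1-2\alpha)(n+1)} .
\]
\end{lemma}

\begin{proof}
Insert \eqref{eq:CS} and $|u_k|\le M$ into \eqref{eq:drive} and divide by $\lambda^{n+1}\tau$. The product term becomes $\lambda\,(2F\lambda^{-n-2})^{1/2}(M\tau)^{1/2}/\tau=(2FM/(\lambda^n\tau))^{1/2}$.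
\end{proof}

The lemma quantifies flushing: the average of $u_n^2$ is small as soon as $\lambda^n\tau$, the window length in units of the time scale of mode $n$, is large. (Since $\tau\le b-a$, this forces $n$ to be large, so the viscous term is small as well.)

\section{Strong continuity}\label{sec:cont}

\subsection{Reduction to a statement about averages}

With $u$ as before put
\[
\Phi(t)=|u(t)|^2+D(t),\qquad D(t)=2\nu\int_T^t\|u\|^2\,d\tau-2\int_T^t(g,u)\,d\tau .
\]
The energy inequality says that $\Phi(t)\le\Phi(s)$ for all $t\ge s$ and $s\in G$, where $G\subset[T,\infty)$ is the full-measure set of admissible times. Since $D$ is continuous, $\Phi$ is lower semicontinuous. Since $u$ is weakly continuous, $u(t)\to u(t_0)$ strongly as $t\to t_0$ (from either side) if and only if $|u(t)|\to|u(t_0)|$, that is, if and only if $\Phi(t)\to\Phi(t_0)$. So a discontinuity is a failure of upper semicontinuity of $\Phi$. From the right it would be energy coming in from infinity; the energy inequality excludes this once it is known to hold with initial time $t_0$. From the left it is a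 burst.

Lemma \ref{lem:avg} controls high modes only on average over a window. The next proposition says that averages suffice, because $\Phi$ is monotone on $G$.

\begin{proposition}\label{prop:criterion}
Let $t_0>T$. Suppose that for every $\eta>0$ there is a sequence $\tau_m\to0^+$ with
\begin{equation}\label{eq:criterion}
\limsup_{m\to\infty}\frac1{\tau_m}\int_{t_0-\tau_m}^{t_0}|u|^2\,dt\le|u(t_0)|^2+\eta .
\end{equation}
Then $u$ is strongly continuous at $t_0$, and $\Phi(t)\le\Phi(t_0)$ for all $t\ge t_0$.
\end{proposition}

\begin{proof}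
$\Phi$ is nonincreasing on $G$ and bounded near $t_0$, so $\ell=\lim_{t\to t_0^-,\,t\in G}\Phi(t)$ exists. Let $\eta>0$ and take $\tau_m$ as in the hypothesis. Since $G$ has full measure, the averages of $\Phi$ over $[t_0-\tau_m,t_0]$ tend to $\ell$; those of the continuous function $D$ tend to $D(t_0)$. Hence \eqref{eq:criterion} gives $\ell\le\Phi(t_0)+\eta$. As $\eta$ is arbitrary, $\ell\le\Phi(t_0)$.

Given $\eta>0$ choose $s\in G$, $s<t_0$, with $\Phi(s)\le\ell+\eta$. Then $\Phi(t)\le\Phi(s)\le\Phi(t_0)+\eta$ for all $t\ge s$. This has two consequences. First, because $s<t_0$, we get $\limsup_{t\to t_0}\Phi(t)\le\Phi(t_0)$ from both sides; with lower semicontinuity, $\Phi$ is continuous at $t_0$, so $u$ is strongly continuous there. Second, $\Phi(t)\le\Phi(t_0)$ for all $t\ge t_0$, since $\eta$ is arbitrary.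
\end{proof}

Now fix $t_0>T$, let $a=\max(T,t_0-1)$, $b=t_0$, with $M$ and $F$ as in Section \ref{sec:prelim}, fix $K\ge1$, and put
\[
\tau_m=K\lambda^{-m},\qquad I_m=[t_0-\tau_m,t_0],
\]
for all $m\ge1$ so large that $I_m\subset[a,b]$.

\subsection{Modes $n\ge m$ are flushed}

\begin{lemma}\label{lem:high}
There is a constant $C$, independent of $K\ge1$ and $m$, such that
\[
\frac1{\tau_m}\int_{I_m}\sum_{n\ge m}u_n^2\,dt\le CK^{-1/2}+C\lambda^{-(1-2\alpha)m}.
\]
\end{lemma}

\begin{proof}
For $n\ge m$ we have $\lambda^n\tau_m=K\lambda^{n-m}$. Summing Lemma \ref{lem:avg} over $n\ge m$ bounds the left side by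
\[
\frac{2M}{\lambda K}\cdot\frac1{1-\lambda^{-1}}+\Big(\frac{2FM}K\Big)^{1/2}\frac1{1-\lambda^{-1/2}}+\frac{\nu M\lambda^{-(1-2\alpha)(m+1)}}{1-\lambda^{-(1-2\alpha)}} .
\]
The last series converges because $\alpha<\frac12$, and $K^{-1}\le K^{-1/2}$.
\end{proof}

\subsection{Modes $n<m$ are held}

For $n<m$ the window contains fewer than $K$ time units of mode $n$, and the backward argument of Section \ref{sec:toy} applies. Modes far below $m$ are essentially frozen. For modes just below $m$, backward Gronwall alone leaves a supply term that does not become small as $m\to\infty$; as for the pulse, it is the iteration down the chain that makes them small.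

\begin{lemma}\label{lem:low}
For every $K\ge1$,
\[
\limsup_{m\to\infty}\ \sup_{t\in I_m}\ \sum_{n<m}u_n(t)^2\le|u(t_0)|^2 .
\]
\end{lemma}

\begin{proof}
Let $y_n^{(m)}=\sup_{I_m}|u_n|\le M$ and $y_0^{(m)}=0$. Let $1\le n\le m-1$. By \eqref{eq:model}, on $I_m$
\[
|u_n'|\le A|u_n|+\lambda^nu_{n-1}^2+g_n,\qquad A=\nu\lambda^{2\alpha n}+\lambda^{n+1}M .
\]
Since $2\alpha n\le m$ and $n+1\le m$, we have $A\tau_m\le\kappa:=K(\nu+M)$. For $t\in I_m$,
\[
|u_n(t)|\le|u_n(t_0)|+\tau_m\lambda^n\big(y_{n-1}^{(m)}\big)^2+g_n\tau_m+A\int_t^{t_0}|u_n|\,dr ,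
\]
and $\tau_m\lambda^n=K\lambda^{n-m}$. Gronwall's inequality backward from $t_0$ gives
\begin{equation}\label{eq:back}
y_n^{(m)}\le e^\kappa\Big(|u_n(t_0)|+K\lambda^{n-m}\big(y_{n-1}^{(m)}\big)^2+g_n\tau_m\Big),\qquad 1\le n\le m-1 .
\end{equation}

\emph{Modes at a fixed distance below $m$.} For $j\ge1$ let $\theta_j=\limsup_{m\to\infty}y^{(m)}_{m-j}\le M$. In \eqref{eq:back} with $n=m-j$, both $u_{m-j}(t_0)$ and $g_{m-j}\tau_m$ tend to $0$ as $m\to\infty$, so with $B=e^\kappa KM$
\[
\theta_j\le e^\kappa K\lambda^{-j}\theta_{j+1}^2\le B\lambda^{-j}\theta_{j+1}.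
\]
Iterating, $\theta_j\le M\prod_{i=0}^{l-1}(B\lambda^{-(j+i)})\to0$ as $l\to\infty$. Hence $\theta_j=0$ for every $j\ge1$.

\emph{Summation.} Let $n_0\ge1$. Squaring \eqref{eq:back} and summing, with $n=m-j$ in the middle term,
\[
\sum_{n_0\le n<m}\big(y_n^{(m)}\big)^2\le3e^{2\kappa}\Big(\sum_{n\ge n_0}u_n(t_0)^2+K^2\sum_{j=1}^{m-n_0}\lambda^{-2j}\big(y^{(m)}_{m-j-1}\big)^4+\tau_m^2|g|^2\Big).
\]
In the middle sum, the $j$th term tends to $0$ as $m\to\infty$ because $\theta_{j+1}=0$, and it is at most $M^4\lambda^{-2j}$; by dominated convergence the sum tends to $0$. Therefore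
\[
\limsup_{m\to\infty}\sum_{n_0\le n<m}\big(y_n^{(m)}\big)^2\le3e^{2\kappa}\sum_{n\ge n_0}u_n(t_0)^2 .
\]
The finitely many components with $n<n_0$ are continuous, so the left side in the lemma is at most
\[
\sum_{n<n_0}u_n(t_0)^2+3e^{2\kappa}\sum_{n\ge n_0}u_n(t_0)^2 .
\]
Since $K$, hence $\kappa$, is fixed, letting $n_0\to\infty$ gives the claim.
\end{proof}

The exponential factor $e^{2\kappa}$, which is enormous for large $K$, multiplies only the tail of the fixed vector $u(t_0)$, and this is why it does no harm. The order of limits is: first $m\to\infty$, then $n_0\to\infty$, and last $K\to\infty$.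

\subsection{Proof of Theorem \ref{thm:cont}}

By Lemmas \ref{lem:high} and \ref{lem:low},
\[
\limsup_{m\to\infty}\frac1{\tau_m}\int_{I_m}|u|^2\,dt\le|u(t_0)|^2+CK^{-1/2},
\]
with $C$ independent of $K$. Given $\eta>0$, choose $K$ with $CK^{-1/2}\le\eta$; this is \eqref{eq:criterion}. Proposition \ref{prop:criterion} gives strong continuity at every $t_0>T$ and $\Phi(t)\le\Phi(t_0)$ for $t\ge t_0>T$, which is \eqref{eq:EI} with initial time $t_0$. A complete trajectory is Leray--Hopf on every $[T,\infty)$, hence strongly continuous on $\mathbb R$. \qed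

\section{The attractor}\label{sec:attr}

By the general facts recalled in Section \ref{sec:intro}, Theorem \ref{thm:cont} already implies that $\mathcal A_{\rm s}$ exists, is strongly compact and equals $\mathcal A_{\rm w}$. We give a direct proof, which yields the stronger compactness in Theorem \ref{thm:attr}(a). Everything rests on one limit lemma, in which left continuity upgrades weak to strong convergence.

\begin{lemma}\label{lem:limit}
Let $J=[0,\infty)$ or $J=\mathbb R$. Let $u^k\in\mathcal E$ on $[T_k,\infty)$, where $T_k=0$ for all $k$ if $J=[0,\infty)$, and $T_k\to-\infty$ if $J=\mathbb R$. Then, along a subsequence, $u^k\to u$ componentwise and locally uniformly on $J$, where $u\in\mathcal E$ on $[0,\infty)$ if $J=[0,\infty)$, and $u$ is a complete trajectory if $J=\mathbb R$. Moreover, along this subsequence, $u^k(t_k)\to u(t)$ strongly in $H$ whenever $t_k\to t\in\operatorname{int}J$.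
\end{lemma}

\begin{proof}
\emph{A weak limit.} For each $n$ we have $|u_n^k|\le R$ and $|(u^k_n)'|\le\nu\lambda^{2\alpha n}R+\lambda^nR^2+\lambda^{n+1}R^2+|g|$ on $[T_k,\infty)$. By Arzel\`a--Ascoli and a diagonal argument a subsequence converges componentwise, locally uniformly on $J$. Each integrated equation involves only three components, so the limit $u$ is a weak solution, and $|u|\le R$.

\emph{Convergence in $L^2_{\rm loc}(J;H)$.} Let $[a,b]\subset J$ be compact and $k$ so large that $T_k\le a$. The energy inequality on $[t_0,b]$, with admissible $t_0\to a^+$, gives $2\nu\int_a^b\|u^k\|^2\le R^2+2|g|R(b-a)$. By Fatou's lemma the same bound holds for $u$, so $u\in L^2_{\rm loc}(J;V)$. For $v=u^k$ and $v=u$,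
\[
\int_a^b\sum_{n>N}v_n^2\,dt\le\lambda^{-2\alpha N}\int_a^b\|v\|^2\,dt,
\]
which is small uniformly in $k$ for large $N$ because $\alpha>0$, while the modes $n\le N$ converge uniformly on $[a,b]$. Hence $u^k\to u$ in $L^2_{\rm loc}(J;H)$.

\emph{The energy inequality for $u$.} Along a further subsequence, $|u^k(s)|\to|u(s)|$ for almost every $s\in J$. Almost every $s\in J$ has this property and is also an admissible time for every $u^k$ with $T_k\le s$. For such $s$ and all $t\ge s$, let $k\to\infty$ in
\[
|u^k(t)|^2+2\nu\int_s^t\|u^k\|^2\,d\tau\le|u^k(s)|^2+2\int_s^t(g,u^k)\,d\tau ,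
\]
using weak lower semicontinuity of the norm at time $t$, Fatou's lemma for $\int\|u^k\|^2$, and $L^2$ convergence for $\int(g,u^k)$. So \eqref{eq:EI} holds for $u$ with $t_0=s$, and $u$ is Leray--Hopf on $[0,\infty)$, respectively on every $[T,\infty)$.

\emph{Strong convergence.} Let $t_k\to t\in\operatorname{int}J$. Locally uniform convergence of components and boundedness give $u^k(t_k)\to u(t)$ weakly. Let $s\in J$, $s<t$, be one of the times just described, which form a set of full measure. For $k$ so large that $T_k\le s<t_k$,
\[
|u^k(t_k)|^2\le|u^k(s)|^2+2|g|R(t_k-s),\qquad\text{so}\qquad\limsup_k|u^k(t_k)|^2\le|u(s)|^2+2|g|R(t-s).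
\]
Let $s\to t^-$ along such $s$. By Theorem \ref{thm:cont}, $|u(s)|\to|u(t)|$, hence $\limsup_k|u^k(t_k)|\le|u(t)|$. Weak convergence together with this bound on the norms gives strong convergence.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:attr}]
\emph{(a)} Given $u^k\in\mathcal E$ on $[0,\infty)$, take the subsequence and the limit $u\in\mathcal E$ from Lemma \ref{lem:limit} with $J=[0,\infty)$. By Theorem \ref{thm:cont} all these functions are continuous on $[a,b]$. If $u^k\not\to u$ uniformly on $[a,b]$, there are $\varepsilon>0$ and, along a subsequence, $t_k\to t\in[a,b]$ with $|u^k(t_k)-u(t_k)|\ge\varepsilon$. But $u^k(t_k)\to u(t)$ by Lemma \ref{lem:limit} and $u(t_k)\to u(t)$ by continuity, a contradiction. So $u^k\to u$ in $C([a,b];H)$. For $t\in[a,b]$ evaluation at $t$ is continuous on $C([a,b];H)$, so $\mathcal R(t)$ is strongly compact for every $t>0$.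

\emph{(b)} Let $\mathcal A=\{u(0):u\text{ a complete trajectory}\}$. Since \eqref{eq:model} is autonomous, time shifts preserve $\mathcal E$. If $u$ is complete and $t\ge0$, then $u(\cdot-t)|_{[0,\infty)}\in\mathcal E$ takes the value $u(0)$ at time $t$. Hence $\mathcal A\subset\mathcal R(t)$ for all $t\ge0$.

\emph{Strong attraction.} Otherwise there are $\varepsilon>0$, $t_k\to\infty$ and $x_k=v^k(t_k)\in\mathcal R(t_k)$ outside the $\varepsilon$-neighborhood of $\mathcal A$. Apply Lemma \ref{lem:limit} with $J=\mathbb R$ to $u^k=v^k(\cdot+t_k)$ on $[-t_k,\infty)$. Along a subsequence $x_k=u^k(0)\to u(0)\in\mathcal A$ strongly, a contradiction.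

\emph{Compactness.} If $x_k=u^k(0)$ with $u^k$ complete, Lemma \ref{lem:limit} with $J=\mathbb R$ (restrict $u^k$ to $[-k,\infty)$) gives a subsequence converging strongly to a point of $\mathcal A$.

\emph{Minimality.} If $C$ is strongly closed and strongly attracting, then for every $\varepsilon>0$ and $t$ large, $\mathcal A\subset\mathcal R(t)$ lies in the $\varepsilon$-neighborhood of $C$; hence $\mathcal A\subset C$. So $\mathcal A=\mathcal A_{\rm s}$. Since $d_{\rm w}(u,v)\le|u-v|$, the strongly compact set $\mathcal A$ is weakly closed and weakly attracting, and the same argument with $d_{\rm w}$ shows that $\mathcal A$ is contained in every weakly closed, weakly attracting set. So $\mathcal A=\mathcal A_{\rm w}$.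
\end{proof}

\section{Complete trajectories are nonnegative}\label{sec:pos}

By Lemma \ref{lem:sign} a component that is negative at some time has been negative at all earlier times. On a complete trajectory these earlier times reach back to $-\infty$. The plan is to show that the first such component, say $u_q$, would have to grow exponentially backward in time, contradicting $|u|\le R$. The only obstruction is the coefficient $\lambda^{q+1}u_{q+1}$ in the equation for $u_q$, which could be very negative; we show that it tends to $0$ as $t\to-\infty$.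

\begin{proof}[Proof of Theorem \ref{thm:pos}]
Let $u$ be a complete trajectory and suppose that $\mathcal N=\{n:u_n(t)<0\text{ for some }t\}$ is not empty. For $n\in\mathcal N$ put $T_n=\sup\{t:u_n(t)<0\}\in(-\infty,\infty]$; by Lemma \ref{lem:sign}, $u_n<0$ on $(-\infty,T_n)$, and there
\begin{equation}\label{eq:neg}
|u_n|'=-(\nu\lambda^{2\alpha n}+\lambda^{n+1}u_{n+1})|u_n|-\lambda^nu_{n-1}^2-g_n\le-(\nu\lambda^{2\alpha n}+\lambda^{n+1}u_{n+1})|u_n| .
\end{equation}

\emph{Step 1: if $n\in\mathcal N$ then $n+1\in\mathcal N$.} Otherwise $u_{n+1}\ge0$ always, and \eqref{eq:neg} gives $|u_n|'\le-\nu\lambda^{2\alpha n}|u_n|$ on $(-\infty,T_n)$. So $|u_n|$ grows exponentially as $t\to-\infty$, contradicting $|u_n|\le R$. Hence $\mathcal N=\{q,q+1,\dots\}$ with $q=\min\mathcal N$.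

\emph{Step 2: $E=\sum_{n\ge q}u_n^2$ tends to $0$ as $t\to-\infty$.} By Theorem \ref{thm:cont} the energy inequality holds from every initial time, and $E=|u|^2-e_{q-1}$ is continuous. Subtracting \eqref{eq:balance} with $n=q-1$ from \eqref{eq:EI} (nothing is subtracted if $q=1$), for $s\le t<T_q$
\[
E(t)-E(s)\le\int_s^t\Big[-2\nu\sum_{n\ge q}\lambda^{2\alpha n}u_n^2+2\sum_{n\ge q}g_nu_n+2\lambda^qu_{q-1}^2u_q\Big]d\tau .
\]
The last term is $\le0$ because $u_q<0$. The positive part of the forcing term is small for very negative times, because more and more components are then negative. Precisely, let $k(t)=\min\{n\ge q:T_n\le t\}$, with $k(t)=\infty$ if there is no such $n$. It is nonincreasing in $t$, and $k(t)\to\infty$ as $t\to-\infty$ since every $T_n>-\infty$. For $q\le n<k(t)$ we have $u_n(t)<0$, hence $g_nu_n(t)\le0$, and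
\[
2\sum_{n\ge q}g_nu_n(t)\le\delta(t):=2R\Big(\sum_{n\ge k(t)}g_n^2\Big)^{1/2}.
\]
The function $\delta$ is nondecreasing, with $\delta(t)\to0$ as $t\to-\infty$. With $c=2\nu\lambda^{2\alpha q}$ and any $t_*<T_q$,
\[
E(t)-E(s)\le\int_s^t(\delta(t_*)-cE)\,d\tau,\qquad s\le t\le t_* .
\]
Dividing by $t-s$ and letting $t\to s^+$, the continuity of $E$ shows that the upper right Dini derivative of $f=E-\delta(t_*)/c$ at every $s<t_*$ is at most $-cf(s)$. So the continuous function $e^{ct}f(t)$ has nonpositive upper right Dini derivative on $(-\infty,t_*)$, hence is nonincreasing on $(-\infty,t_*]$: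
\[
E(t)\le\frac{\delta(t_*)}c+e^{-c(t-s)}\Big(E(s)-\frac{\delta(t_*)}c\Big),\qquad s\le t\le t_* .
\]
Since $E\le R^2$, letting $s\to-\infty$ gives $E\le\delta(t_*)/c$ on $(-\infty,t_*]$. Now let $t_*\to-\infty$.

\emph{Step 3: conclusion.} By Step 2 there is $t_*<T_q$ with $\lambda^{q+1}|u_{q+1}|\le\frac\nu2\lambda^{2\alpha q}$ on $(-\infty,t_*]$. There \eqref{eq:neg} gives $|u_q|'\le-\frac\nu2\lambda^{2\alpha q}|u_q|$, and $u_q(t_*)<0$, so $|u_q|$ is unbounded as $t\to-\infty$, a contradiction. Hence $\mathcal N=\emptyset$.

\emph{Lower bounds.} Let $g\ne0$ and $p=\min\{n:g_n>0\}$. For $n<p$ we argue inductively: if $u_{n-1}\equiv0$, then, since $g_n=0$ and $u_n,u_{n+1}\ge0$, we have $u_n'\le-\nu\lambda^{2\alpha n}u_n$ with $0\le u_n\le R$. So $u_n(t)\le Re^{-\nu\lambda^{2\alpha n}(t-s)}$ for all $s\le t$, and $s\to-\infty$ gives $u_n\equiv0$. For $n\ge p$ set $c_{p-1}=0$ and suppose $u_{n-1}\ge c_{n-1}$. Since $u_n\ge0$ and $0\le u_{n+1}\le R$,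
\[
u_n'\ge-(\nu\lambda^{2\alpha n}+\lambda^{n+1}R)u_n+\lambda^nc_{n-1}^2+g_n\quad\text{on }\mathbb R .
\]
Integrating from $-\infty$,
\[
u_n\ge c_n:=\frac{\lambda^nc_{n-1}^2+g_n}{\nu\lambda^{2\alpha n}+\lambda^{n+1}R}.
\]
This is positive for $n=p$ because $g_p>0$, and for $n>p$ because $c_{n-1}>0$.
\end{proof}

\section{Decay of time averages}\label{sec:decay}

On a fixed interval, \eqref{eq:drive} bounds the average of $u_n^2$ by fractional powers of the averages for the next two modes. The exponents are such that $\lambda^{-2n/3}$ reproduces itself, and since the powers are less than one, iterating \emph{upward} through the modes forgets the crude starting bound.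

\begin{proof}[Proof of Theorem \ref{thm:decay}]
If $\alpha\ge\frac13$, then $\lambda^{2n/3}\int_a^bu_n^2\le\int_a^b\|u\|^2<\infty$. Let $\alpha<\frac13$, and with $M,F$ as in Section \ref{sec:prelim} put $\tau=b-a$ and $a_n=\frac1\tau\int_a^bu_n^2\,dt$. By Cauchy--Schwarz $\int_a^b|u_k|\le\tau a_k^{1/2}$. Using this in \eqref{eq:drive} and \eqref{eq:CS} on $[a,b]$ gives
\[
\lambda^{n+1}\tau a_n\le2M+\lambda^{n+2}(2F\lambda^{-n-2})^{1/2}\big(\tau a_{n+2}^{1/2}\big)^{1/2}+\nu\lambda^{2\alpha(n+1)}\tau a_{n+1}^{1/2},
\]
so that, with $C$ independent of $n$,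
\[
a_n\le C\big(\lambda^{-n}+\lambda^{-n/2}a_{n+2}^{1/4}+\lambda^{-(1-2\alpha)n}a_{n+1}^{1/2}\big).
\]
Let $q_n=\max(1,\lambda^{2n/3}a_n)$, so that $a_k\le\lambda^{-2k/3}q_k$. After multiplication by $\lambda^{2n/3}$ the three terms on the right are at most constants times
\[
\lambda^{-n/3},\qquad \lambda^{\frac n6-\frac{n+2}6}q_{n+2}^{1/4}\le q_{n+2}^{1/4},\qquad \lambda^{-\frac n3+2\alpha n-\frac{n+1}3}q_{n+1}^{1/2}\le\lambda^{(2\alpha-\frac23)n}q_{n+1}^{1/2}.
\]
Since $2\alpha<\frac23$ and $q_k\ge1$, there is $C'\ge1$ with $q_n\le C'\max(q_{n+1},q_{n+2})^{1/2}$ for all $n\ge1$. Iterating $j$ times and using $a_k\le M^2$,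
\[
q_n\le(C')^{1+\frac12+\cdots+2^{-(j-1)}}\Big(\max_{n+j\le k\le n+2j}q_k\Big)^{2^{-j}}\le(C')^2\Big(\max(1,M^2)\,\lambda^{2(n+2j)/3}\Big)^{2^{-j}}.
\]
As $j\to\infty$ the right side tends to $(C')^2$. So $\sup_nq_n\le(C')^2$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Ch} Alexey Cheskidov, \emph{Blow-up in finite time for the dyadic model of the Navier-Stokes equations}, arXiv:math/0601074 (2006).
\end{thebibliography}

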